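# Covering Corson compacta by discrete subspaces

All spaces are Hausdorff and non-empty, and everything takes place in ZFC.

## 1. A countable power of $A(\kappa)$, by hand

Let $\kappa$ be an infinite cardinal, and let $A(\kappa)=\kappa\cup\{\infty\}$ be the one-point compactification of the discrete set $\kappa$: points of $\kappa$ are isolated, and neighborhoods of $\infty$ are the sets that contain $\infty$ and miss only finitely many points. Consider the compact space $K=A(\kappa)^\omega$.

How many discrete subspaces does it take to cover $K$? Write $\mathrm{dis}(X)$ for the least cardinal $\lambda$ such that $X$ is a union of $\lambda$ discrete subspaces. One factor is easy: $A(\kappa)=\kappa\cup\{\infty\}$ is not discrete but is a union of two discrete subspaces, so $\mathrm{dis}(A(\kappa))=2$, however large $\kappa$ is. For the power, start by counting. Recall that the weight $w(Y)$ is the least size of a base of $Y$, and that an infinite discrete subspace $D\subseteq Y$ has size at most $w(Y)$, since every base of $D$ contains all singletons. Here $w(K)=\kappa$ and $|K|=\kappa^\omega$.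

*Case $\kappa^\omega>\kappa$.* Each discrete subspace has at most $\kappa$ points, so $\kappa^\omega=|K|\le \mathrm{dis}(K)\cdot\kappa$. This forces $\mathrm{dis}(K)\ge\kappa^\omega$.

*Case $\kappa^\omega=\kappa$* (for instance $\kappa=2^{2^\omega}$). Now counting says nothing at all: the discrete subspace $\{(\gamma,\infty,\infty,\dots):\gamma<\kappa\}$ already has $\kappa=|K|$ points. A different argument is needed. Look only at the subspace $\kappa^\omega\subseteq K$, whose basic open sets are $[s]=\{y\in\kappa^\omega: s\subset y\}$ for finite sequences $s$. Suppose $\kappa^\omega=\bigcup_{\alpha<\lambda}D_\alpha$ with $\lambda<\kappa$ and each $D_\alpha$ discrete. For each $x$ let $\alpha(x)$ be the least $\alpha$ with $x\in D_\alpha$, and let $n(x)$ be the least $n$ with $[x{\restriction}n]\cap D_{\alpha(x)}=\{x\}$. For a finite sequence $s$ put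
$$N(s)=\{x: x{\restriction}n(x)=s\}.$$
For each $\alpha$ there is at most one $x\in N(s)$ with $\alpha(x)=\alpha$, because $[s]\cap D_\alpha=\{x\}$ for such an $x$. So $|N(s)|\le\lambda<\kappa$. Choose $t(0),t(1),\dots$ in $\kappa$ one after another, with
$$t(n)\notin\{x(n):x\in N(t{\restriction}n)\}.$$
This is possible because the forbidden set has fewer than $\kappa$ elements. Let $n=n(t)$. Then $t\in N(t{\restriction}n)$, so $t(n)$ was forbidden at stage $n$: a contradiction. Hence $\mathrm{dis}(K)\ge\mathrm{dis}(\kappa^\omega)\ge\kappa=\kappa^\omega$.

In both cases $\mathrm{dis}(K)\ge\kappa^\omega=|K|$, and trivially $\mathrm{dis}(K)\le|K|$. So $\mathrm{dis}(K)=\kappa^\omega$ while $\mathrm{dis}(A(\kappa))=2$. What distinguishes $K$ from $A(\kappa)$ is that $K$ is large everywhere. Write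
$$\Delta(X)=\min\{|U|:U\subseteq X\text{ open},\ U\neq\emptyset\}.$$
Every basic open subset of $K$ contains a copy of $K$ (fix finitely many coordinates), so $\Delta(K)=\kappa^\omega$, whereas $\Delta(A(\kappa))=1$. In both examples $\mathrm{dis}(X)\ge\Delta(X)$.

Both spaces are Corson compacta. For a set $\Gamma$ let
$$\Sigma(\mathbb R^\Gamma)=\{x\in\mathbb R^\Gamma: |\{\gamma\in\Gamma:x(\gamma)\neq0\}|\le\aleph_0\}.$$

**Definition.** A *Corson compactum* is a compact space that embeds in some $\Sigma(\mathbb R^\Gamma)$.

The space $A(\kappa)$ is homeomorphic to $\{0\}\cup\{e_\gamma:\gamma<\kappa\}\subseteq\mathbb R^\kappa$, where $e_\gamma$ is the unit vector and $\infty$ corresponds to $0$. Taking powers puts $K$ inside $\mathbb R^{\kappa\times\omega}$, and each point of $K$ has at most one non-zero coordinate for each $n\in\omega$, hence countably many in all.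

Santi Spadaro's "A note on discrete sets", arXiv:0905.3588 (2009), is the source of this question: is it true in ZFC that $\mathrm{dis}(X)\ge\Delta(X)$ for every Corson compact $X$? The answer is yes.

**Theorem A (ZFC).** $\mathrm{dis}(X)\ge\Delta(X)$ for every Corson compactum $X$.

The inequality can be strict. Let $X$ be the disjoint sum of $[0,1]$ and $A(\kappa)^\omega$ with $\kappa=(2^\omega)^+$, which is again a Corson compactum. Then $\Delta(X)=2^\omega$, while $\mathrm{dis}(X)\ge\mathrm{dis}(A(\kappa)^\omega)=\kappa^\omega>2^\omega$. So $\Delta(X)$ may overlook a large piece of $X$, and one can ask for the exact value of $\mathrm{dis}(X)$. Sections 6–8 determine it for all non-scattered Corson compacta, after Theorem A is proved in Sections 2–5.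

## 2. Positive and negative information in a $\Sigma$-product

Fix $X\subseteq\Sigma(\mathbb R^\Gamma)$; compactness will be said explicitly when used. Put $\mathrm{supp}(x)=\{\gamma:x(\gamma)\ne0\}$, a countable set.

**Definition.** Let $\mathcal B$ be the set of all finite partial functions $B$ from $\Gamma$ to the set of open intervals with rational endpoints that do not contain $0$. For $B\in\mathcal B$, finite $C\subseteq\Gamma$ and $\varepsilon>0$ put
$$[B]=\{y\in X:y(\gamma)\in B(\gamma)\text{ for all }\gamma\in\mathrm{dom}\,B\},\qquad O(B,C,\varepsilon)=\{y\in[B]:|y(\gamma)|<\varepsilon\text{ for all }\gamma\in C\}.$$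

Think of $B$ as positive information (these coordinates are non-zero, approximately so much) and of $C$ as negative information (these coordinates are nearly zero). In the example, with $x\in\kappa^\omega\subseteq A(\kappa)^\omega$, the set of points of $K$ that begin with $x{\restriction}n$ is $[B]$ with $\mathrm{dom}\,B=\{(x(i),i):i<n\}$ and all intervals equal to $(\tfrac12,2)$. Such neighborhoods are purely positive. The point $(\infty,\infty,\dots)$ has empty support, so its only $B$ is $B=\emptyset$, and its small basic neighborhoods are purely negative.

Two observations will be used constantly.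

First, $x\in[B]$ implies $\mathrm{dom}\,B\subseteq\mathrm{supp}(x)$. A countable set has countably many finite subsets and there are countably many rational intervals, so
$$\text{each }x\in X\text{ lies in }[B]\text{ for only countably many }B\in\mathcal B. \tag{1}$$

Second,
$$\text{the sets }O(B,C,\varepsilon)\text{ with }x\in[B]\text{ and }C\cap\mathrm{supp}(x)=\emptyset\text{ form a neighborhood base at }x. \tag{2}$$
Each such set is open and contains $x$, because $x$ vanishes on $C$. Conversely, a basic product neighborhood of $x$ restricts finitely many coordinates. At each of these that lies in $\mathrm{supp}(x)$, shrink the given interval to a rational interval around $x(\gamma)$ missing $0$; this defines $B$. The others form $C$, and there we shrink to $(-\varepsilon,\varepsilon)$ with one common small $\varepsilon$.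

Here are the textbook facts needed.

**Fact 1 ($\Delta$-system lemma, indexed version).** If $\lambda$ is a regular uncountable cardinal and $(C_x)_{x\in E}$ is a family of finite sets with $|E|\ge\lambda$, then there are $E'\subseteq E$ with $|E'|=\lambda$ and a finite set $C$ such that $C_x\cap C_y=C$ for all distinct $x,y\in E'$.

To get this from the usual version for $\lambda$ distinct sets, first shrink $E$ to size $\lambda$. If $(C_x)$ takes $\lambda$ distinct values, choose one index for each value and apply the usual version. Otherwise, by regularity, one value is taken $\lambda$ times, and $C$ is that value.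

A space is *crowded* if it has no isolated points, and *scattered* if every non-empty subspace has an isolated point. The closure of a crowded subspace $P$ is crowded: if $p$ were isolated in $\overline P$, say $W\cap\overline P=\{p\}$ with $W$ open, then $W\cap P$ would be non-empty and contained in $\{p\}$, so $p$ would be an isolated point of $P$.

**Fact 2.** A crowded compact space $L$ maps continuously onto $[0,1]$. In particular $|L|\ge2^\omega$.

*Proof.* Put $U_\emptyset=L$. Given a non-empty open $U_s$ with $s\in2^{<\omega}$, it has two distinct points, so there are non-empty open $U_{s0},U_{s1}$ with disjoint closures contained in $U_s$. Put $H=\bigcap_n\bigcup_{|s|=n}\overline{U_s}$, a closed set. Each $x\in H$ lies in $\overline{U_s}$ for exactly one $s$ of each length, and these $s$ extend one another. They define $h(x)\in2^\omega$. The map $h$ is onto by compactness. It is continuous, since the preimages $H\cap\overline{U_s}$ with $|s|=n$ are finitely many disjoint closed sets covering $H$, hence clopen in $H$. Compose with $z\mapsto\sum_nz(n)2^{-n-1}$, which maps $2^\omega$ continuously onto $[0,1]$, and extend the result from $H$ to $L$ by Tietze's theorem. $\square$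

Finally, $d(U)$ denotes the density of $U$, the least size of a dense subset.

**Lemma 1.** If $U\subseteq X$ is non-empty and open, $\kappa\ge\omega$ and $d(U)\le\kappa$, then $w(U)\le\kappa$.

*Proof.* Let $Q\subseteq U$ be dense in $U$ with $|Q|\le\kappa$, and put $A=\bigcup_{q\in Q}\mathrm{supp}(q)$, so $|A|\le\kappa$. The set of points vanishing off $A$ is closed and contains $Q$, so it contains $U$. Hence restricting to the coordinates in $A$ embeds $U$ in $\mathbb R^A$, which has weight at most $\max(|A|,\omega)\le\kappa$. $\square$

So a cover of $X$ by $\kappa$ discrete subspaces, $\kappa\ge\omega$, makes every open set $V$ of density at most $\kappa$ small: $w(V)\le\kappa$, each piece meets $V$ in at most $\kappa$ points, and $|V|\le\kappa$. That is the counting argument. It settles the places of small density. What is left is the situation of the second case in Section 1, where every open set has large density, and there one must diagonalize.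

## 3. Negative information costs only a countable factor

Let us try to copy the diagonal argument. Let $X=\bigcup_{\alpha<\kappa}D_\alpha$ be a cover by discrete subspaces, let $\alpha(x)$ be the least $\alpha$ with $x\in D_\alpha$, and use (2) to choose
$$O_x=O(B_x,C_x,\varepsilon_x)\quad\text{with}\quad O_x\cap D_{\alpha(x)}=\{x\}.$$
In the example, the finite sequence $x{\restriction}n(x)$ was the code of the neighborhood, at most $\lambda$ points had a given code, and in $\omega$ steps we dealt with all codes that the limit point $t$ could have. In general the code is $(B_x,C_x,\varepsilon_x)$ (take $\varepsilon_x$ rational), and at most $\kappa$ points share a code, one for each $\alpha$. The trouble comes at the end. We can arrange that the support of the limit point $t$ lies in a countable set $A$ that becomes known during the construction. So $B_t$ is one of countably many candidates. But $C_t$ is a finite subset of $\Gamma\setminus\mathrm{supp}(t)$, it can lie anywhere outside $A$, and there may be uncountably many candidates. They cannot be listed in $\omega$ steps.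

So we would like to use $B_x$ alone as the code. Then we must bound the number of points $x$ with the same $B_x$ and the same $\alpha(x)$. It need not be $1$. In $X=2^\omega\subseteq\mathbb R^\omega$ let $x_n$ be the characteristic function of $\omega\setminus\{n\}$. The set $D=\{x_n:n<\omega\}$ is discrete, and one may take $B_{x_n}=\emptyset$, $C_{x_n}=\{n\}$, $\varepsilon_{x_n}=\tfrac12$ for all $n$, since $x_n$ is the only point of $D$ vanishing at $n$. Each point $x_n$ is non-zero on $C_{x_m}$ for every $m\ne n$. This uses up the support of $x_n$, and the supports are countable. The next lemma turns this into a bound: points with the same positive information lie in almost all of each other's neighborhoods.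

**Lemma 2.** Let $E\subseteq X$, and for each $x\in E$ let $O_x=O(B,C_x,\varepsilon_x)$ be given with the *same* $B$, where $x\in[B]$ and $C_x\cap\mathrm{supp}(x)=\emptyset$. If $\lambda$ is regular uncountable and $|E|\ge\lambda$, there is $E'\subseteq E$ with $|E'|=\lambda$ such that for each $x\in E'$ the set $\{y\in E':x\notin O_y\}$ is countable.

*Proof.* Fact 1 gives $E'\subseteq E$ with $|E'|=\lambda$ and a finite $C$ with $C_x\cap C_y=C$ for distinct $x,y\in E'$. Fix $x\in E'$. Since $C\subseteq C_x$, we have $C\cap\mathrm{supp}(x)=\emptyset$. The sets $C_y\setminus C$, $y\in E'$, are pairwise disjoint, so only countably many of them meet the countable set $\mathrm{supp}(x)$. For every other $y\in E'$, the point $x$ vanishes both on $C$ and on $C_y\setminus C$, so it vanishes on $C_y$. Also $x\in[B]$. Hence $x\in O(B,C_y,\varepsilon_y)=O_y$. $\square$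

## 4. Diagonalization against positive information

With negative information out of the way, the diagonal argument goes through in every Corson compactum of large density. The choice of the next value $t(n)$ becomes the choice of a smaller open set, and compactness provides the limit point.

**Lemma 3.** Let $X$ be a Corson compactum and $\kappa$ an infinite cardinal such that $d(V)>\kappa$ for every non-empty open $V\subseteq X$. Then there is no map $x\mapsto B_x\in\mathcal B$ on $X$ such that $x\in[B_x]$ for all $x\in X$ and $|N(B)|\le\kappa$ for all $B\in\mathcal B$, where $N(B)=\{x\in X:B_x=B\}$.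

*Proof.* Suppose there is such a map.

**Step 1: a decreasing sequence of open sets.** This step builds open sets that avoid, one by one, the sets $N(B)$ that could contain the limit point. Choose recursively non-empty open $V_n\subseteq X$ and points $x_n\in V_n$, starting with $V_0=X$ and any $x_0$. Once $x_i$ is chosen, put $A_i=\bigcup_{k\le i}\mathrm{supp}(x_k)$. This set is countable, so the set of all $B\in\mathcal B$ with $\mathrm{dom}\,B\subseteq A_i$ is countable, and it is non-empty because it contains $\emptyset$. Let $\{B_{i,j}:j<\omega\}$ enumerate it, with repetitions allowed.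

Given $V_n$ and $x_0,\dots,x_n$, the set
$$M_n=\bigcup_{i,j\le n}N(B_{i,j})$$
is a finite union of sets of size at most $\kappa$, so $|M_n|\le\kappa<d(V_n)$, and $M_n\cap V_n$ is not dense in $V_n$. By regularity there is a non-empty open $V_{n+1}$ with
$$\overline{V_{n+1}}\subseteq V_n\quad\text{and}\quad V_{n+1}\cap N(B_{i,j})=\emptyset\ \text{ for all }i,j\le n. \tag{3}$$
Pick any $x_{n+1}\in V_{n+1}$.

**Step 2: the limit point.** This step finds a point in all $V_n$ whose support has been seen. By compactness there is a point $x\in\bigcap_n\overline{\{x_m:m\ge n\}}$. Since $x_m\in V_m\subseteq V_n$ for $m\ge n$, we get $x\in\bigcap_n\overline{V_n}$, and $\bigcap_n\overline{V_n}=\bigcap_nV_n$ by (3). Put $A=\bigcup_iA_i$. All $x_m$ vanish off $A$, which is a closed condition, so $x$ vanishes off $A$.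

**Step 3: the contradiction.** This step checks that $B_x$ was on the list. Since $x\in[B_x]$, we have $\mathrm{dom}\,B_x\subseteq\mathrm{supp}(x)\subseteq A$. The set $\mathrm{dom}\,B_x$ is finite and the $A_i$ increase, so $\mathrm{dom}\,B_x\subseteq A_i$ for some $i$, and then $B_x=B_{i,j}$ for some $j$. Thus $x\in N(B_{i,j})$. With $n=\max(i,j)$ we have $x\in V_{n+1}$, and $V_{n+1}$ misses $N(B_{i,j})$ by (3). This is a contradiction. $\square$

## 5. Proof of Theorem A

Let $X\subseteq\Sigma(\mathbb R^\Gamma)$ be a Corson compactum.

**Step 1: reduction to crowded $X$.** This step disposes of small values of $\Delta(X)$. If $X$ has an isolated point, then $\Delta(X)=1\le\mathrm{dis}(X)$. So let $X$ be crowded. Every non-empty open set contains $\overline V$ for some non-empty open $V$. As an open subset of a crowded space, $V$ is crowded, so $\overline V$ is a crowded compactum, and $|\overline V|\ge2^\omega$ by Fact 2. Hence $\Delta(X)\ge2^\omega>\omega$.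

Suppose now that $\mathrm{dis}(X)<\Delta(X)$ and put $\kappa=\max(\mathrm{dis}(X),\omega)<\Delta(X)$. Write $X=\bigcup_{\alpha<\kappa}D_\alpha$ with each $D_\alpha$ discrete.

**Step 2: $d(V)>\kappa$ for every non-empty open $V$.** This is the hypothesis of Lemma 3, and it comes from counting. If $d(V)\le\kappa$, then $w(V)\le\kappa$ by Lemma 1. Each discrete subspace $D_\alpha\cap V$ then has size at most $\kappa$, so $|V|\le\kappa\cdot\kappa=\kappa<\Delta(X)$, which contradicts the definition of $\Delta(X)$.

**Step 3: the assignment.** This step attaches positive information to points. For $x\in X$ let $\alpha(x)$ be the least $\alpha$ with $x\in D_\alpha$. By (2) choose $O_x=O(B_x,C_x,\varepsilon_x)$ with $x\in[B_x]$, $C_x\cap\mathrm{supp}(x)=\emptyset$ and $O_x\cap D_{\alpha(x)}=\{x\}$.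

**Step 4: $|N(B)|\le\kappa$ for every $B\in\mathcal B$.** This step bounds the number of points sharing a code. Fix $B$ and $\alpha$, and let $E=\{x:B_x=B,\ \alpha(x)=\alpha\}$. We claim that $E$ is countable. If not, take $E'\subseteq E$ as in Lemma 2 with $\lambda=\omega_1$ and fix $x\in E'$. Only countably many $y\in E'$ have $x\notin O_y$, and $E'$ is uncountable, so some $y\in E'\setminus\{x\}$ has $x\in O_y$. But $x\in D_\alpha$ and $O_y\cap D_\alpha=\{y\}$, so $x=y$, a contradiction. The set $N(B)$ is the union of these sets $E$ over $\alpha<\kappa$, so $|N(B)|\le\kappa\cdot\omega=\kappa$.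

By Steps 2 and 4 the map $x\mapsto B_x$ contradicts Lemma 3. Hence $\mathrm{dis}(X)\ge\Delta(X)$. $\blacksquare$

## 6. Weakly separated pieces

The argument used little of discreteness. We now weaken it.

**Definition.** A space $D$ is *weakly separated* if its points have neighborhoods $W_x$ such that for all $x\ne y$ in $D$, $x\notin W_y$ or $y\notin W_x$. It is *left-separated* (*right-separated*) if it has a well-order such that every point has a neighborhood containing no earlier (no later) point.

Left- and right-separated spaces are weakly separated. Given two points, in the left-separated case the neighborhood of the later one misses the earlier one, and in the right-separated case the neighborhood of the earlier one misses the later one. Discrete spaces are left- and right-separated under any well-order. For example, $A(\omega)$ is not discrete, but it is left-separated (put $\infty$ first) and right-separated (put $\infty$ last). Subspaces of weakly separated spaces are weakly separated.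

Let $ws(X)$, $ls(X)$, $rs(X)$ be the least number of weakly separated, left-separated, right-separated subspaces covering $X$, respectively. Then
$$ws(X)\le ls(X)\le\mathrm{dis}(X),\qquad ws(X)\le rs(X)\le\mathrm{dis}(X).$$
For $A(\omega)$ the first three numbers are $1$ and $\mathrm{dis}(A(\omega))=2$.

Counting survives: if $D$ is weakly separated and infinite, then $|D|\le w(D)$. Indeed, choose from a base of $D$ sets $G_x$ with $x\in G_x\subseteq W_x$. If $G_x=G_y$, then $x\in W_y$ and $y\in W_x$, so $x=y$. Thus $x\mapsto G_x$ is injective. In particular, a second countable weakly separated space is countable.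

**Theorem B (ZFC).** Let $X$ be a Corson compactum.

1. $ws(X)\ge\Delta(X)$.
2. If $X$ is not scattered, then
$$ws(X)=ls(X)=rs(X)=\mathrm{dis}(X)=\sup\{\Delta(F):\emptyset\neq F\subseteq X\text{ closed}\}\ \ (\ge2^\omega).$$
3. If $X$ is scattered, then $\mathrm{dis}(X)\le\omega$ and $\Delta(F)=1$ for every non-empty closed $F\subseteq X$.

Hence always $\max(\omega,\mathrm{dis}(X))=\max(\omega,\sup_F\Delta(F))$, where $F$ runs over the non-empty closed subsets of $X$.

For part 1, rerun Section 5 and look for the step that breaks. It is Step 4. There, a single relation $x\in O_y$ was already a contradiction. Now we need a pair $x\ne y$ with both $x\in O_y$ and $y\in O_x$. Lemma 2 gives countable sets $f(x)=\{y\in E':x\notin O_y\}$, and we want distinct $x,y$ with $y\notin f(x)$ and $x\notin f(y)$. On a set of size $\omega_1$ countability alone does not give this: on $\omega_1$ the function $f(\xi)=\{\eta:\eta<\xi\}$ has countable values and no such pair. On a set of size $\omega_2$ it does, as we will see, so we bound $|E|$ by $\omega_1$ instead of $\omega$. This is harmless provided $\kappa\ge\omega_1$, and the next lemma guarantees that.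

**Lemma 4.** If a Corson compactum $X$ is not scattered, then $ws(X)\ge2^\omega$.

*Proof.* $X$ has a non-empty crowded subspace, and its closure $L$ is a crowded compactum. Let $f:L\to[0,1]$ be continuous and onto (Fact 2). If a family of closed sets, each mapped onto $[0,1]$ by $f$, is a chain under inclusion, then its intersection is also mapped onto $[0,1]$: over each $t$ the sets intersect $f^{-1}(t)$ in a chain of non-empty compact sets. So by Zorn's lemma there is a minimal closed $F\subseteq L$ with $f(F)=[0,1]$. Choose one point of $F$ over each rational in $[0,1]$. The closure of this countable set is a closed subset of $F$. Its image is compact and contains the rationals, so it is $[0,1]$. By minimality this closure is $F$. Hence $F$ is separable, and by Lemma 1, applied to the Corson compactum $F$ with $U=F$ and $\kappa=\omega$, it is second countable.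

So every weakly separated subspace of $F$ is countable, and $2^\omega\le|F|\le ws(F)\cdot\omega$. Since $2^\omega$ is uncountable, $ws(F)\ge2^\omega$. Intersecting a cover of $X$ with $F$ gives $ws(X)\ge ws(F)\ge2^\omega$. $\square$

*Proof of Theorem B, part 1.*

**Step 1: reduction and density.** This step prepares Lemma 3. If $X$ has an isolated point, then $\Delta(X)=1\le ws(X)$. So let $X$ be crowded, hence not scattered, and suppose $\kappa=ws(X)<\Delta(X)$. By Lemma 4, $\kappa\ge2^\omega\ge\omega_1$. Write $X=\bigcup_{\alpha<\kappa}D_\alpha$ with each $D_\alpha$ weakly separated. If some non-empty open $V$ had $d(V)\le\kappa$, then $w(V)\le\kappa$ by Lemma 1, so $|D_\alpha\cap V|\le w(V)\cdot\omega\le\kappa$ for each $\alpha$, and $|V|\le\kappa<\Delta(X)$, a contradiction. So $d(V)>\kappa$ for every non-empty open $V$.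

**Step 2: the assignment.** For $x\in X$ let $\alpha(x)$ be the least $\alpha$ with $x\in D_\alpha$. By (2) choose $O_x=O(B_x,C_x,\varepsilon_x)$ with $x\in[B_x]$, $C_x\cap\mathrm{supp}(x)=\emptyset$, and such that $O_x\cap D_{\alpha(x)}$ is contained in the neighborhood of $x$ that witnesses weak separation of $D_{\alpha(x)}$. Thus if $x\ne y$ and $\alpha(x)=\alpha(y)$, then $x\notin O_y$ or $y\notin O_x$.

**Step 3: $E=\{x:B_x=B,\ \alpha(x)=\alpha\}$ has size at most $\omega_1$, for all $B$ and $\alpha$.** This step replaces the countability claim of Section 5. Otherwise take $E'\subseteq E$ as in Lemma 2 with $\lambda=\omega_2$, and let $f(x)=\{y\in E':x\notin O_y\}$, a countable set for each $x\in E'$. Take $Y\subseteq E'$ with $|Y|=\omega_1$. The set $Y\cup\bigcup_{y\in Y}f(y)$ has size $\omega_1$, so there is $x\in E'$ outside it. Since $f(x)$ is countable, there is $y\in Y\setminus f(x)$. Then $x\neq y$. From $x\notin f(y)$ we get $y\in O_x$, and from $y\notin f(x)$ we get $x\in O_y$. This contradicts the choice of the neighborhoods.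

**Step 4: conclusion.** This step feeds the bound into Lemma 3. We have $|N(B)|\le\kappa\cdot\omega_1=\kappa$ for all $B$. Together with Step 1 this contradicts Lemma 3. $\square$

## 7. Upper bounds from small relatively open sets

Now we look for covers by few discrete subspaces. The natural hypothesis is that every closed subset is small somewhere. Here compactness plays no role.

**Theorem C.** Let $X$ be *any* subspace of $\Sigma(\mathbb R^\Gamma)$ and $\kappa\ge\omega_1$. If every non-empty closed $F\subseteq X$ has a non-empty relatively open subset of size at most $\kappa$, then $\mathrm{dis}(X)\le\kappa$.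

The plan: attach $B_x$ to each $x$ so that few points share the same $B$, split $X$ so that within each piece different points have different $B$, and then use (1) to make the sets $[B_x]$ isolate points.

*Proof.*

**Step 1: a derivative and the assignment.** This step uses the hypothesis to give each point a rank and a neighborhood. Put $X_0=X$. Let $X_{\xi+1}$ be $X_\xi$ minus the union of all its relatively open subsets of size at most $\kappa$, and let $X_\xi=\bigcap_{\eta<\xi}X_\eta$ at limits. These sets are closed and decreasing. By hypothesis $X_{\xi+1}\ne X_\xi$ as long as $X_\xi\ne\emptyset$, so they reach $\emptyset$. For $x\in X$ the least $\eta$ with $x\notin X_\eta$ is neither $0$ nor a limit, so $\eta=\xi(x)+1$ for a unique ordinal $\xi(x)$, and $x\in X_{\xi(x)}\setminus X_{\xi(x)+1}$. So $x$ has a relatively open neighborhood of size at most $\kappa$ in $X_{\xi(x)}$, and by (2) we can choose $O_x=O(B_x,C_x,\varepsilon_x)$ with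
$$x\in[B_x],\qquad C_x\cap\mathrm{supp}(x)=\emptyset,\qquad |O_x\cap X_{\xi(x)}|\le\kappa. \tag{4}$$
Put $N(B)=\{x\in X:B_x=B\}$.

**Step 2: $|N(B)|\le\kappa$ for every $B$.** This step bounds the number of points sharing the same $B$. Otherwise Lemma 2, applied to $N(B)$ with $\lambda=\kappa^+$, gives $E'\subseteq N(B)$ with $|E'|=\kappa^+$ such that $\{y\in E':x\notin O_y\}$ is countable for each $x\in E'$. Well-order $E'$ primarily by $\xi(\cdot)$, breaking ties by any well-order, and let $(x_i)_{i<\kappa^+}$ list its first $\kappa^+$ elements. Then $\xi(x_i)$ is non-decreasing in $i$. Let $\omega_1\le i<\kappa^+$. Only countably many $y\in E'$ have $x_i\notin O_y$, so there is $j<\omega_1$ with $x_i\in O_{x_j}$. Since $\kappa^+>\omega_1$ is regular, a single $j<\omega_1$ works for $\kappa^+$ many $i\ge\omega_1$. For these $i$ we have $j<i$, so $\xi(x_j)\le\xi(x_i)$ and $x_i\in X_{\xi(x_i)}\subseteq X_{\xi(x_j)}$. So $|O_{x_j}\cap X_{\xi(x_j)}|\ge\kappa^+$, which contradicts (4).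

**Step 3: pieces on which $x\mapsto B_x$ is injective.** This step prepares a set mapping with countable values. The sets $N(B)$ partition $X$. Map each of them injectively into $\kappa$, and let $S_\alpha$ be the set of points mapped to $\alpha$. Then $X=\bigcup_{\alpha<\kappa}S_\alpha$ and $|S_\alpha\cap N(B)|\le1$ for all $B$ and $\alpha$. Fix $S=S_\alpha$, and for $y\in S$ let
$$g(y)=\{x\in S\setminus\{y\}:y\in[B_x]\}.$$
By (1), $y$ lies in only countably many sets $[B]$, and each $B$ equals $B_x$ for at most one $x\in S$. So $g(y)$ is countable.

**Step 4: $S$ is a union of $\omega_1$ free sets.** Call $G\subseteq S$ *free* if $x\notin g(y)$ for all distinct $x,y\in G$. That $S$ is a union of $\omega_1$ free sets is a theorem of Fodor. Here is the proof. Enumerate $S=\{s_\zeta:\zeta<\theta\}$. For $s\in S$ let $cl(s)$ be the smallest set that contains $s$ and contains $g(y)$ for each of its elements $y$. It is obtained from $\{s\}$ by adding countable sets in $\omega$ rounds, so it is countable. Put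
$$P_\zeta=cl(s_\zeta)\setminus\bigcup_{\eta<\zeta}cl(s_\eta).$$
The sets $P_\zeta$ are countable (some may be empty) and partition $S$. If $y\in P_\zeta$, then $y\in cl(s_\zeta)$, so
$$g(y)\subseteq cl(s_\zeta)\subseteq\bigcup_{\eta\le\zeta}P_\eta. \tag{5}$$
By recursion on $\zeta$, color the points of $P_\zeta$ injectively with colors from $\omega_1$, avoiding all colors already used on the countable set $\bigcup_{y\in P_\zeta}g(y)\cap\bigcup_{\eta<\zeta}P_\eta$. Uncountably many colors remain for the countable set $P_\zeta$, so this is possible. Let $x\in g(y)$ and $y\in P_\zeta$. By (5), $x\in P_\eta$ for some $\eta\le\zeta$. If $\eta=\zeta$, then $x\ne y$ have different colors by injectivity. If $\eta<\zeta$, then the color of $x$ was avoided on $P_\zeta$. So $x$ and $y$ always have different colors. Hence every color class is free.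

**Step 5: free sets are discrete.** This step finishes the proof. Let $G\subseteq S$ be free. For distinct $x,y\in G$ we have $x\notin g(y)$, that is, $y\notin[B_x]$. So the open set $[B_x]$ satisfies $[B_x]\cap G=\{x\}$, and $G$ is discrete. Each of the $\kappa$ sets $S_\alpha$ is a union of $\omega_1$ such sets $G$, so $X$ is covered by $\kappa\cdot\omega_1=\kappa$ discrete subspaces. $\square$

The assumption $\kappa\ge\omega_1$ was used in Step 2, where $\kappa^+$ must exceed $\omega_1$, and in Step 5, where $\omega_1$ colors must cost nothing.

## 8. The exact value of $\mathrm{dis}(X)$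

*Proof of Theorem B, part 2.* Let $X$ be a non-scattered Corson compactum and $\kappa=\sup\{\Delta(F):\emptyset\ne F\subseteq X\text{ closed}\}$.

**Lower bound: $\kappa\le ws(X)$.** This uses part 1 on closed subsets. Each non-empty closed $F\subseteq X$ is a Corson compactum, so $\Delta(F)\le ws(F)$ by part 1. Subspaces of weakly separated spaces are weakly separated, so $ws(F)\le ws(X)$. Take the supremum over $F$.

**Upper bound: $\mathrm{dis}(X)\le\kappa$.** This checks the hypotheses of Theorem C. Since $X$ is not scattered, some non-empty closed $F\subseteq X$ is crowded. Every crowded compactum has $\Delta\ge2^\omega$, as shown in Step 1 of Section 5. So $\kappa\ge\Delta(F)\ge2^\omega\ge\omega_1$. Every non-empty closed $F\subseteq X$ has a non-empty relatively open subset of size $\Delta(F)\le\kappa$. By Theorem C, $\mathrm{dis}(X)\le\kappa$.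

Both $ls(X)$ and $rs(X)$ lie between $ws(X)$ and $\mathrm{dis}(X)$, so
$$\kappa\le ws(X)\le ls(X),\,rs(X)\le\mathrm{dis}(X)\le\kappa,$$
and all these numbers are equal and at least $2^\omega$. $\square$

For the disjoint sum of $[0,1]$ and $A(\kappa)^\omega$ with $\kappa=(2^\omega)^+$ from Section 1, the supremum is attained at $F=A(\kappa)^\omega$: we have $\Delta(F)=\kappa^\omega$, and no $\Delta(F')$ exceeds $|X|=\kappa^\omega$.

*Proof of Theorem B, part 3.* Let $X$ be scattered. Each non-empty closed $F\subseteq X$ has an isolated point, so $\Delta(F)=1$. For the bound on $\mathrm{dis}(X)$ we quote one theorem without proof, Alster's theorem (K. Alster, *Some remarks on Eberlein compacts*, Fund. Math. 104 (1979)): a scattered Corson compactum is strong Eberlein, that is, it embeds in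
$$\{x\in\{0,1\}^I:|\mathrm{supp}(x)|<\omega\}$$
for some set $I$. For instance, $A(\kappa)$ embeds with $I=\kappa$ as the set of points with at most one non-zero coordinate. Regard $X$ as a subspace of such a space. For each $n$, the set of points $x\in X$ with exactly $n$ non-zero coordinates is discrete: the set $\{y:y(i)=1\text{ for all }i\in\mathrm{supp}(x)\}$ is open, and a point $y$ in it with exactly $n$ non-zero coordinates has $\mathrm{supp}(y)\supseteq\mathrm{supp}(x)$, where both supports have size $n$, so $y=x$. Letting $n$ run over $\omega$, we get $\mathrm{dis}(X)\le\omega$. $\square$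

It remains to check the last line of Theorem B. If $X$ is not scattered, then $\mathrm{dis}(X)=\sup_F\Delta(F)\ge2^\omega$ by part 2, and the two maxima agree. If $X$ is scattered, both maxima are $\omega$ by part 3. $\blacksquare$
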